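# A planar cellular automaton with infinite entropy and zero entropy rate

## The shift seen through a square window

Put a bit in every cell of $\mathbb Z^2$ and let $F$ pull the whole picture one cell to the left: $(F\omega)(v)=\omega(v+e_1)$, where $e_1=(1,0)$ and $e_2=(0,1)$. Watch the motion through the $3\times 3$ window $E_1=\{-1,0,1\}^2$. At time $0$ we see nine bits. One step later the two right-hand columns of the window have slid left and three new bits have appeared at the right edge. After looking at times $0,1,\dots,p-1$ we have seen exactly one block with $3$ rows and $p+2$ columns. Every such block occurs, so there are $2^{3(p+2)}$ possible histories, and their number grows like $2^{3p}$. Through $E_n=\{-n,\dots,n\}^2$ we see a block with $2n+1$ rows and $2n+p$ columns, so there are $2^{(2n+1)(2n+p)}$ histories, and the exponential growth rate in $p$ is $(2n+1)\log 2$. This tends to infinity with $n$, and it does so linearly.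

Here are the definitions behind this computation. Throughout, $\log$ is the natural logarithm and $\lg=\log_2$.

**Cellular automata.** Let $A$ be a finite alphabet. A bi-dimensional cellular automaton (CA) is a continuous map $F:A^{\mathbb Z^2}\to A^{\mathbb Z^2}$ commuting with the $\mathbb Z^2$-shifts. By the Curtis–Hedlund–Lyndon theorem this means that $(F\omega)(v)$ is computed from the letters in a fixed finite neighborhood of $v$ by one rule, the same for all $v$.

**Window entropy.** Let $\mathcal S_n$ be the finite partition of $A^{\mathbb Z^2}$ into cylinder sets determined by the pattern on $E_n$; it is also an open cover. For a finite partition or open cover $\alpha$,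
$$h(\alpha,F)=\lim_{p\to\infty}\frac1p\log N\Big(\bigvee_{i=0}^{p-1}F^{-i}\alpha\Big),$$
where $N$ is the minimal cardinality of a subcover. The limit exists by subadditivity. For $\alpha=\mathcal S_n$ the number $N$ is the number of nonempty elements, that is, the number of different *histories* $(\omega|_{E_n},(F\omega)|_{E_n},\dots,(F^{p-1}\omega)|_{E_n})$.

**Entropy and entropy rate.** The topological entropy is $h(F)=\lim_n h(\mathcal S_n,F)=\sup_\beta h(\beta,F)$, the supremum being over finite open covers; it may be $\infty$. The entropy rate is
$$ER(F)=\limsup_{n\to\infty}\frac{h(\mathcal S_n,F)}{n}.$$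

The rate is always finite. If the rule of $F$ looks at distance at most $\rho$, then the pattern on $E_n$ at time $t+1$ is determined by the patterns on $E_n$ and on the frame $E_{n+\rho}\setminus E_n$ at time $t$. So a history of $E_n$ of length $p$ is determined by the initial pattern on $E_n$ and the history of the frame, and
$$h(\mathcal S_n,F)\le \big((2n+2\rho+1)^2-(2n+1)^2\big)\log|A|=(8n\rho+4\rho^2+4\rho)\log|A| .$$
So linear growth in $n$ is the maximum. The identity has $h(\mathcal S_n,F)=0$ for all $n$. The shift has $h(F)=\infty$ and $ER(F)=2\log2$. Between them, Meyerovitch showed that there are bi-dimensional CA with finite and positive entropy. If $h(F)$ is finite, then of course $ER(F)=0$. François Blanchard and Pierre Tisseur, in "Entropy rate of higher-dimensional cellular automata", arXiv:1206.6765 (2012), ask about the remaining combination: *does there exist a bi-dimensional CA $F$ with $h(F)=\infty$ and $ER(F)=0$?* In other words, can the window entropy be unbounded and yet grow more slowly than the side of the window? The answer is yes.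

**Theorem 1.** There is a CA $F$ on $A^{\mathbb Z^2}$ with $|A|=128$ such that $h(\mathcal S_n,F)=\kappa(n)\log 2$ for integers $\kappa(n)$ satisfying
$$\Big\lfloor \frac{n}{\lceil \lg n\rceil+2}\Big\rfloor\ \le\ \kappa(n)\ \le\ 1+\frac{5n}{\lg(n+1)-1}\qquad(n\ge 2).$$
Hence $h(F)=\infty$ and $ER(F)=0$; in fact $h(\mathcal S_n,F)=\Theta(n/\log n)$.

**Theorem 2.**
(a) There is a CA with $h(\mathcal S_n,F)=\Theta(\sqrt n)$.
(b) For every computable, nondecreasing, unbounded $\varphi:\mathbb N\to\mathbb N$ there is a CA $F$ with $h(F)=\infty$ and $h(\mathcal S_n,F)\le\varphi(n)$ for all large $n$.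
(c) "Computable" cannot be dropped in (b): there is an unbounded nondecreasing $\varphi_0$ such that every bi-dimensional CA with $h(F)=\infty$ satisfies $h(\mathcal S_n,F)>\varphi_0(n)$ for all large $n$.

## Drawn lines at a fixed spacing have positive rate

In the shift, each row brings one new bit per time step into the window. To lower the rate, let us have fewer rows that move. The sensible first attempt is to draw the moving rows in a static layer: a configuration is a pair $(x,y)$ of binary layers, $x$ never changes, and $y'(v)=y(v+e_1)$ if $x(v)=1$, while $y'(v)=y(v)$ otherwise. But topological entropy is a supremum over all configurations. The layer $x\equiv1$ is a legitimate configuration, and on it we see the shift again.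

So the rule should refuse to move along lines that are too close together. Fix $d\ge1$ and let a marked cell $v$ move its bit, $y'(v)=y(v+e_1)$, only if $x(v+je_2)=0$ for $1\le j<d$. Now mark exactly the rows whose ordinate is a multiple of $d$. All these rows move, and $2\lfloor n/d\rfloor+1$ of them cross $E_n$, each bringing in a free bit per step. Hence $h(\mathcal S_n,F)\ge(2\lfloor n/d\rfloor+1)\log2$, so $h(F)=\infty$ but $ER(F)\ge\frac2d\log2>0$.

This is the exact obstruction. A local rule of fixed radius can enforce a spacing $d$, and a fixed spacing only divides the rate by a constant. For rate $0$ the spacing has to grow without bound, so it must be checked by something larger than the neighborhood of the rule. Three devices will do this.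

First, each cell of a line carries a vertical *column* of cells above it, written in the static layer, and columns of different lines are disjoint; so tall columns mean few lines. Second, the column words along a line form the successive states of a counter, which forces the height to grow as the line travels to the right. Third, nothing can be forbidden in the full shift, so wrong columns will occur; an error anywhere in a column sends a signal down the column, and this signal permanently blocks the line at the foot of the column.

There is a tension. Growth of the columns pushes the lines apart, and if the columns grow too fast, only a bounded number of lines can cross the window, which makes the entropy finite. The way out is that lines may be slanted: $k$ lines of slopes $0,\frac1k,\dots,\frac{k-1}k$ separate at speed $\frac1k$, which leaves room for columns growing at any speed below $\frac1k$. So we want heights tending to infinity, but slower than every linear function.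

## Words that are forced to grow

The next definition is that of a one-pass machine, reading a column word from bottom to top, rewriting it, and possibly lengthening it by one letter.

**Growth system.** A growth system $B=(\Sigma,Q,q_0,\Delta,Q_0,Q_1,\eta)$ consists of finite sets $\Sigma$ and $Q$, a state $q_0\in Q$, a set $\Delta\subset Q\times\Sigma\times\Sigma\times Q$, disjoint $Q_0,Q_1\subset Q$, and $\eta\in\Sigma$. For $w=a_0\cdots a_{H-1}$ with $H\ge1$ we write $w\Rightarrow W$ if there are $(q_j,a_j,a'_j,q_{j+1})\in\Delta$, $0\le j<H$, starting at the given $q_0$, such that with $w'=a'_0\cdots a'_{H-1}$ either $q_H\in Q_0$ and $W=w'$, or $q_H\in Q_1$ and $W=w'\eta$. Such a sequence of elements of $\Delta$ is called a *run* witnessing $w\Rightarrow W$.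

**Chains and the function $g$.** A chain is a sequence $w_0\Rightarrow w_1\Rightarrow\cdots$; its lengths are nondecreasing. Let $g(m)$ be the minimum of $|w_m|$ over all chains $w_0\Rightarrow\cdots\Rightarrow w_m$, with $g(m)=+\infty$ if there are none. Since words have length at least $1$, $g(m)\ge1$.

**The binary counter.** Take $\Sigma=Q=\{0,1\}$, $q_0=1$, $Q_0=\{0\}$, $Q_1=\{1\}$, $\eta=0$ and
$$\Delta=\{(c,u,u\oplus c,c\wedge u):c,u\in\{0,1\}\}.$$
Read a word as a binary number whose first letter is the least significant digit. A run adds $1$, and the state is the carry. If the final carry is $0$, the word keeps its length. If it is $1$, the word was $1^H$, it has become $0^H$, and one more $0$ is appended. For instance $11$ is rewritten by the run $(1,1,0,1),(1,1,0,1)$, ends in $q_2=1\in Q_1$, and becomes $000$. The chain from $w_0=0$, each word written upward, is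

$$\begin{array}{c|ccccccc}
m&0&1&2&3&4&5&6\\ \hline
\text{third letter}&&&&&&&0\\
\text{second letter}&&&0&0&1&1&0\\
\text{first letter}&0&1&0&1&0&1&0
\end{array}$$

There are only two words of length $1$ and four of length $2$, and a chain never repeats a word. So $g(1)=1$, $g(2)=\dots=g(5)=2$ and $g(6)=3$.

**Two extreme systems.** Take $\Sigma=\{0\}$, $Q=\{q_0\}$, $\Delta=\{(q_0,0,0,q_0)\}$, $\eta=0$. With $Q_0=\{q_0\}$, $Q_1=\emptyset$ we get $0^H\Rightarrow0^H$ and $g\equiv1$: no growth. With $Q_0=\emptyset$, $Q_1=\{q_0\}$ we get $0^H\Rightarrow0^{H+1}$ and $g(m)=m+1$: growth at full speed. We shall test the construction on both.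

**Growth systems from regular languages.** For words $w,w'$ of equal length let $w\otimes w'\in(\Sigma\times\Sigma)^+$ be the word of pairs of letters. Let $R_0,R_1\subset(\Sigma\times\Sigma)^+$ be disjoint regular languages, and let $\eta\in\Sigma$. Run deterministic automata for $R_0$ and $R_1$ in parallel, delete the states of the product that are not reachable, let $q_0$ be the initial state, and let $Q_i$ be the set of states whose $i$-th component accepts. The empty word is in neither language and $R_0\cap R_1=\emptyset$, so no reachable state lies in both, that is, $Q_0\cap Q_1=\emptyset$. With $\Delta=\{(q,a,a',\delta(q,(a,a')))\}$, where $\delta$ is the transition map, we obtain a growth system in which the successors of $w$ are exactly the words $w'$ with $w\otimes w'\in R_0$ and the words $w'\eta$ with $w\otimes w'\in R_1$.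

## The automaton $F_B$: static columns, error signals, moving bits

Let $B$ be a growth system with $\Delta\neq\emptyset$. The alphabet is $A=X\times\{0,1\}\times\{0,1\}$ with $X=\{0,1\}^3\times\Delta$, so $|A|=32\,|\Delta|$. A configuration is a triple of layers $(x,z,y)$ with
$$x(v)=\big(\beta(v),\tau(v),\sigma(v),(q(v),a(v),a'(v),q'(v))\big).$$
The bit $\beta$ marks the base of a column and $\tau$ its top. The bit $\sigma$ says whether the line goes right or right-and-up: put
$$N(v)=v+e_1+\sigma(v)e_2 .$$
The last component is one step of a run. The bit $z$ means "error" and $y$ is the bit that moves.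

**Validity.** A cell $v$ is valid for $x$ if, with $u=N(v)$, the following hold.

- (V1) If $\beta(v)=1$ then $q(v)=q_0$.
- (V2) If $\tau(v)=0$ then $\beta(v+e_2)=0$, $\sigma(v+e_2)=\sigma(v)$ and $q(v+e_2)=q'(v)$.
- (V3) If $\tau(v)=1$ then $q'(v)\in Q_0\cup Q_1$.
- (V4) $\beta(u)=\beta(v)$ and $a(u)=a'(v)$.
- (V5) If $\tau(v)=0$ then $\tau(u)=0$. If $\tau(v)=1$ and $q'(v)\in Q_0$ then $\tau(u)=1$. If $\tau(v)=1$ and $q'(v)\in Q_1$ then $\tau(u)=0$, $\tau(u+e_2)=1$ and $a(u+e_2)=\eta$.

The first three conditions say that a column carries a run from $q_0$ to an accepting state. The last two say that the next column carries the word that this run produces.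

**The map.** Define $F_B(x,z,y)=(x,z',y')$ as follows.

- $z'(v)=1$ if $z(v)=1$, or $v$ is not valid for $x$, or ($\tau(v)=0$ and $z(v+e_2)=1$); otherwise $z'(v)=0$.
- $y'(v)=y(v)+y(N(v))\bmod 2$ if $\beta(v)=1$ and $z(v)=0$; otherwise $y'(v)=y(v)$.

Each new letter depends on finitely many neighbors by the same rule everywhere, so $F_B$ is a CA. The layer $x$ is static, and $z$ is nondecreasing in time. Information in $y$ moves against the direction of $N$: the base $v$ learns from its right-hand neighbor $N(v)$.

**Columns and good paths.** Fix $x$. For a cell $v$ with $\beta(v)=1$ let $K(v)=\{v,v+e_2,v+2e_2,\dots\}$, stopped at and including the first cell with $\tau=1$; it is infinite if there is none. A *good path* is a sequence $(v_i)_{i\ge0}$ such that, for all $i$, $v_{i+1}=N(v_i)$, $\beta(v_i)=1$, and all cells of $K(v_i)$ are valid.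

**Equivalence and $\kappa$.** Two good paths for the same $x$ are equivalent if they share a cell. The abscissa increases by $1$ at each step and each cell determines the next, so two equivalent paths coincide from some abscissa on; conversely, paths that coincide from some abscissa on share a cell. Hence this is an equivalence relation, and inequivalent paths are disjoint. Let $\kappa(n)$ be the maximum, over all $x$, of the number of pairwise inequivalent good paths starting in $E_n$. A good path is determined by its first cell, so $\kappa(n)\le(2n+1)^2$.

**A line and a cheat, by hand.** Use the binary counter. Draw the table above as columns over the cells $(m,0)$, with $\sigma=0$, and let it go on forever. Over $(3,0)$ stands the word $10$, with the run $(1,1,0,1)$ at the bottom and $(1,0,1,0)$ on top. The top cell has $q'=0\in Q_0$, so (V5) asks that the next column have the same height, and (V4) asks that its word be $01$; both are true in the table. Now suppose a drawing tries to save height by following the one-letter column $1$ with the one-letter column $0$. In the column with letter $1$ the base has $q=1$ by (V1) and $a=1$, so its element of $\Delta$ is $(1,1,0,1)$, and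 $q'=1\in Q_1$. By (V5) the next base must have $\tau=0$. The drawing has $\tau=1$ there, so the cell is not valid, and from the next time step on $z=1$ there: the line is cut.

**The two extreme systems, first half.** For $0^H\Rightarrow0^H$ take $\beta=\tau=1$ and $\sigma=0$ everywhere. Conditions (V1), (V3), (V4), (V5) hold at once and (V2) is empty, so every row is a good path and $\kappa(n)\ge2n+1$. As we shall see now, this means positive rate. The columns have to grow.

## Window entropy counts inequivalent good paths

**Proposition 3.** $h(\mathcal S_n,F_B)=\kappa(n)\log 2$ for every $n$.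

**Step 1: the lower bound, by letting bits flow along good paths.** Let $x$ have good paths $(v_i^j)_{i\ge0}$, $1\le j\le k$, pairwise inequivalent and starting in $E_n$. Start from $z\equiv0$. Let $U$ be the union of all the columns $K(v_i^j)$. If $v\in U$, then $v$ is valid, and if moreover $\tau(v)=0$ then $v+e_2\in U$, because the column does not stop at $v$. So if $z_t=0$ on $U$, then none of the three reasons for $z_{t+1}(v)=1$ applies at a cell $v\in U$. By induction $z_t=0$ on $U$ for all $t$. Therefore, for all $t$,
$$y_{t+1}(v_i^j)=y_t(v_i^j)+y_t(v_{i+1}^j)\pmod 2.$$
Solving for the last term, the history of $y$ at $v_i^j$ at times $0,\dots,r$ determines the history at $v_{i+1}^j$ at times $0,\dots,r-1$. Iterating, the history at $v_0^j$ at times $0,\dots,p-1$ determines the history at $v_i^j$ at times $0,\dots,p-1-i$, in particular $y_0(v_i^j)$, for $0\le i<p$. These $kp$ initial bits are on distinct cells: on one path the abscissae differ, and different paths are disjoint. They can be chosen freely, and all the cells $v_0^j$ lie in $E_n$, so there are at least $2^{kp}$ histories of $E_n$ of length $p$. Thus $h(\mathcal S_n,F_B)\ge k\log2$, and we may take $k=\kappa(n)$.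

**Why the upper bound is not a direct count.** An error at height $H$ above a base is felt at the base only at time $H+1$, if nothing else is wrong in between. Within any time span $p$ there are therefore bases that still move bits although they are doomed. We avoid these transients by computing the entropy with invariant measures, for which the monotone layer $z$ has already settled.

**Step 2: reduction to ergodic measures of $F_B$.** Write $F=F_B$. The map $\pi(\omega)=((F^t\omega)|_{E_n})_{t\ge0}$ is continuous, and its image $Y_n$ is a one-sided subshift, with $\pi\circ F=S\circ\pi$ for the shift $S$. The number of words of length $p$ of $Y_n$ is $N(\bigvee_{i<p}F^{-i}\mathcal S_n)$, so $h_{top}(Y_n)=h(\mathcal S_n,F)$. By the variational principle $h_{top}(Y_n)$ is the supremum of $h_\nu$ over ergodic shift-invariant $\nu$ on $Y_n$. Fix such a $\nu$; we have to show $h_\nu\le\kappa(n)\log 2$.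

We lift $\nu$ to an ergodic measure of $F$. The map $\pi_*$ from probability measures on $A^{\mathbb Z^2}$ to those on $Y_n$ is affine and weak-$*$ continuous, so its image is compact and convex. It contains all point masses, since $\pi$ is onto, hence it contains everything. So some probability measure projects to $\nu$. Its Cesàro averages under $F$ also project to $\nu$, because $\nu$ is invariant, and any limit point of them is $F$-invariant and projects to $\nu$. Hence the set of $F$-invariant probability measures projecting to $\nu$ is nonempty. It is compact and convex, and by Krein–Milman it has an extreme point $\mu$. This $\mu$ is ergodic: if $\mu=\frac12(\mu_1+\mu_2)$ with $\mu_i$ invariant, the projections of $\mu_1,\mu_2$ average to $\nu$, which is ergodic and so extreme among invariant measures. Hence both projections equal $\nu$, both $\mu_i$ belong to our set, and $\mu_1=\mu_2=\mu$. So $\mu$ is extreme among all invariant measures, that is, ergodic. Finally, the zero-coordinate partition of $Y_n$ is generating, and its preimage under $\pi$ is $\mathcal S_n$, so $h_\nu=h_\mu(\mathcal S_n,F)$.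

**Step 3: under $\mu$ the layers $x$ and $z$ are constants.** For each cell $v$ and letter $c\in X$ the set $\{x(v)=c\}$ is $F$-invariant, so it has measure $0$ or $1$. Hence $x=x^*$ almost surely for some fixed $x^*$. Also $\{z(v)=1\}\subset F^{-1}\{z(v)=1\}$, and the two sets have the same measure, so $\{z(v)=1\}$ is invariant mod $\mu$ and has measure $0$ or $1$. Hence $z=z^*$ almost surely for some fixed $z^*$. Let $W$ be the set of points with $(x_t,z_t)=(x^*,z^*)$ for all $t\ge0$; it has full measure because $F$ preserves $\mu$. From now on $\beta,\tau,N,K$ refer to $x^*$. Since $z'=z$ on $W$, the definition of $z'$ gives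
$$z^*(v)=0\ \Longrightarrow\ v\text{ is valid for }x^*,\text{ and }\tau(v)=1\text{ or }z^*(v+e_2)=0.\tag{1}$$

**Step 4: which cells move, and how many bits they can show.** Let $G=\{v:\beta(v)=1,\ z^*(v)=0\}$. For $v\in G$, going up the column with (1) shows that $z^*=0$ at every cell of $K(v)$, so every cell of $K(v)$ is valid. On $W$, $y_t(v)$ is constant in $t$ if $v\notin G$, and $y_{t+1}(v)=y_t(v)+y_t(N(v))$ if $v\in G$. Consider a cell $v\in E_n$.

Suppose first that $N^i(v)\notin G$ for some $i\ge0$, and let $i$ be the first such index. The history of $N^i(v)$ is constant. The history of a cell of $G$ is determined by its initial value and the history of its $N$-image. Going back from $N^i(v)$ to $v$, we see that the whole history of $v$ is determined by the initial $y$-values at $v,N(v),\dots,N^i(v)$.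

Suppose now that $N^i(v)\in G$ for all $i\ge0$. Then $(N^i(v))_{i\ge0}$ is a good path for $x^*$ starting in $E_n$. The paths of this kind fall into $k\le\kappa(n)$ equivalence classes. Each class contains finitely many of them, and they coincide from some abscissa on; so for each class $j$ there is a cell $m_j$ lying on all its paths that start in $E_n$. By the same backward induction, the history of $v$ on $[0,p)$ is determined by the history of $m_j$ on $[0,p)$ and the initial $y$-values on the finite path from $v$ to $m_j$.

Let $M$ be the number of all the initial cells used here; it is finite and does not depend on $p$. On $W$ the layers $x$ and $z$ do not vary, and the $k$ histories of the $m_j$ on $[0,p)$ take at most $2^{kp}$ values. So at most $2^{M+kp}$ elements of $\bigvee_{i<p}F^{-i}\mathcal S_n$ meet $W$. The entropy of a partition with at most $2^{M+kp}$ elements of positive measure is at most $(M+kp)\log2$. Dividing by $p$ and letting $p\to\infty$, $h_\mu(\mathcal S_n,F)\le k\log2\le\kappa(n)\log2$. $\blacksquare$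

The problem is now pure geometry: estimate $\kappa(n)$.

## Disjoint columns bound the number of lines from above

For a base $v$ with $K(v)$ finite, let $w(v)=a(v)a(v+e_2)\cdots$ be the word of $a$-letters read upward along $K(v)$.

**Lemma 4.** Let $(v_i)$ be a good path with $K(v_i)$ finite. Then $K(v_{i+1})$ is finite and $w(v_i)\Rightarrow w(v_{i+1})$.

The purpose is to turn validity, which is local, into a chain.

**Proof.** Let $H=|K(v_i)|$, $r_j=v_i+je_2$ for $0\le j<H$, and $u_j=v_{i+1}+je_2$. For $j<H-1$ we have $\tau(r_j)=0$, so by (V2) $\sigma$ is constant on $K(v_i)$; hence $N(r_j)=u_j$. By (V1) $q(r_0)=q_0$, by (V2) $q(r_{j+1})=q'(r_j)$, and by (V3) $q'(r_{H-1})\in Q_0\cup Q_1$. So the $\Delta$-components of $r_0,\dots,r_{H-1}$ form a run on $w(v_i)$ from $q_0$ to $q_H:=q'(r_{H-1})\in Q_0\cup Q_1$. By (V4) $a(u_j)=a'(r_j)$ for $j<H$. By (V5) $\tau(u_j)=0$ for $j<H-1$. If $q_H\in Q_0$, then (V5) gives $\tau(u_{H-1})=1$, so $K(v_{i+1})=\{u_0,\dots,u_{H-1}\}$ and its word is $w'$. If $q_H\in Q_1$, then $\tau(u_{H-1})=0$, $\tau(u_H)=1$ and $a(u_H)=\eta$, so $K(v_{i+1})=\{u_0,\dots,u_H\}$ and its word is $w'\eta$. $\blacksquare$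

**Lemma 5.** $\kappa(n)\le1+5n/g(n)$ for $n\ge1$ (with $5n/\infty=0$).

**Proof.** Take $k\ge2$ inequivalent good paths starting in $E_n$, for one $x$; if there are never two, then $\kappa(n)\le 1$ and there is nothing to prove.

**Step 1: order the paths.** Each path meets every vertical line $\{X\}\times\mathbb Z$ with $X\ge n$ in exactly one cell, and these $k$ cells are distinct. In one step each ordinate increases by $0$ or $1$. A path has at most $3n$ steps from its start to abscissa $2n$, so at abscissa $2n$ all ordinates lie in $[-n,4n]$. From abscissa $n$ on, the difference of the ordinates of two paths changes by at most $1$ per step and never vanishes, so it keeps its sign. Thus the vertical order of the paths is preserved.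

**Step 2: columns do not reach the next path.** Let $v$ and $v'=v+de_2$, $d\ge1$, be cells of two of these paths. By (V2), all cells of $K(v)$ other than $v$ have $\beta=0$, whereas $\beta(v')=1$. So $v'\notin K(v)$, and $K(v)$, being a segment going up from $v$, is finite with at most $d$ cells. Thus at every abscissa $\ge n$ the lowest $k-1$ paths have finite columns. At abscissa $2n$ each of these columns is at most as high as the distance to the next path above, so the $k-1$ heights add up to at most $5n$.

**Step 3: columns are tall.** By Lemma 4, the column words of one of the lowest $k-1$ paths from abscissa $n$ to abscissa $2n$ form a chain with $n$ steps. So its height at abscissa $2n$ is at least $g(n)$. Hence $(k-1)g(n)\le5n$. $\blacksquare$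

The $1$ in the bound is the top line, whose column may be infinite.

## Fitting $k$ slanted lines with slowly growing columns

**Lemma 6.** Let $k\ge1$ and $C\ge0$ be integers and let $w_0\Rightarrow w_1\Rightarrow\cdots$ be an infinite chain with $|w_m|\le C+m/k$ for all $m\ge0$. Then $\kappa(n)\ge k$ for all $n\ge k(C+1)$.

**Proof.** **Step 1: choose the lines.** For $0\le j<k$ and $m\ge0$ put $f_j(m)=j(C+1)+\lfloor jm/k\rfloor$. Since $0\le j/k<1$, $f_j(m+1)-f_j(m)\in\{0,1\}$, so $m\mapsto(m,f_j(m))$ can be drawn with the bits $\sigma$. Since $\lfloor s\rfloor-\lfloor t\rfloor>s-1-t$,
$$f_{j+1}(m)-f_j(m)>C+1+\frac mk-1=C+\frac mk\ge|w_m| .$$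
So the vertical segments $K_{j,m}$ of $|w_m|$ cells with lowest cell $(m,f_j(m))$ are pairwise disjoint.

**Step 2: write the layer $x$.** On $K_{j,m}$ put, from bottom to top, the elements of $\Delta$ of a run witnessing $w_m\Rightarrow w_{m+1}$. Set $\beta=1$ exactly at the lowest cell, $\tau=1$ exactly at the highest cell, and $\sigma\equiv f_j(m+1)-f_j(m)$ on the segment. Define $x$ arbitrarily elsewhere.

**Step 3: check validity at every cell of every $K_{j,m}$.** Let $v$ be such a cell. Condition (V1) holds because runs start at $q_0$. If $\tau(v)=0$, then $v+e_2$ is in the same segment, it is not the lowest cell, and the run continues, so (V2) holds. Condition (V3) holds because the run ends in $Q_0\cup Q_1$. The cell $u=N(v)$ is the cell of $K_{j,m+1}$ at the same height above the base as $v$; it exists because $|w_{m+1}|\ge|w_m|$. So $\beta(u)=\beta(v)$, and $a(u)$ is the letter of $w_{m+1}$ at this height, which is $a'(v)$; this is (V4). If $\tau(v)=0$, then $v$ is not the highest cell of $K_{j,m}$, so $u$ is not the highest cell of $K_{j,m+1}$ and $\tau(u)=0$. If $\tau(v)=1$ and $q'(v)\in Q_0$, then $|w_{m+1}|=|w_m|$ and $u$ is the highest cell of $K_{j,m+1}$. If $\tau(v)=1$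 and $q'(v)\in Q_1$, then $w_{m+1}$ has one more letter, namely $\eta$; so $u$ is not the highest cell, $u+e_2$ is, and $a(u+e_2)=\eta$. This is (V5).

By construction $K((m,f_j(m)))=K_{j,m}$, so for $0\le j<k$ the sequences $((m,f_j(m)))_{m\ge0}$ are good paths. They are disjoint and start at $(0,j(C+1))$ with $0\le j(C+1)\le n$, that is, in $E_n$. $\blacksquare$

**A small instance.** For the binary counter started at $w_0=00$ the height is $2$ for $m\le3$, $3$ for $4\le m\le11$, and $4$ for $12\le m\le27$. With $k=2$ and $C=2$ the two base lines are $f_0(m)=0$ and $f_1(m)=3+\lfloor m/2\rfloor$. At $m=12$ the lower column fills the ordinates $0,1,2,3$ and the upper base is at $9$.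

**The two extreme systems, second half.** For $0^H\Rightarrow0^{H+1}$ we claim $\kappa(n)=2$ for all $n\ge1$. Two lines exist: let the lower one have base $(m,0)$ and the upper one base $(m,m+1)$, $m\ge0$, each with a column of height $m+1$. The lower column fills the ordinates $0,\dots,m$, the upper one $m+1,\dots,2m+1$, and validity is checked as in Step 3. Three lines do not: at abscissa $n+m$ the columns of the lowest two of three inequivalent paths would be finite, by Step 2 of Lemma 5, and of height at least $m+1$ by Lemma 4. So the distance from the lowest to the highest path would be at least $2(m+1)$, whereas this distance increases by at most $1$ per step, hence is at most $D+m$ with $D$ its value at abscissa $n$. This is impossible for large $m$. So here $h(F_B)=2\log2$, finite and positive: growth at full speed is too much, and no growth is too little.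

**Corollary 7.** If $g(m)\to\infty$ and there is an infinite chain with $|w_m|=o(m)$, then $h(F_B)=\infty$ and $ER(F_B)=0$.

**Proof.** By Proposition 3 and Lemma 5, $h(\mathcal S_n,F_B)/n\le(\frac1n+\frac5{g(n)})\log2\to0$. For each $k$ we have $|w_m|\le m/k$ for all large $m$, so there is an integer $C$ with $|w_m|\le C+m/k$ for all $m$. By Lemma 6, $\kappa(n)\ge k$ for large $n$. Hence $h(\mathcal S_n,F_B)\to\infty$. $\blacksquare$

## The binary counter gives $n/\log n$

**Proof of Theorem 1.** Take the binary counter. Then $|\Delta|=4$ and $|A|=32\cdot4=128$, and $h(\mathcal S_n,F_B)=\kappa(n)\log2$ by Proposition 3. Every word $w$ has exactly one successor: if its value is $V<2^{|w|}-1$, the successor is the word of the same length and value $V+1$; if $V=2^{|w|}-1$, it is $0^{|w|+1}$.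

**Step 1: the upper bound, from a bound on $g$.** Along a chain the values increase as long as the length stays the same, so a chain contains at most $2^h$ words of length $h$. If $|w_m|=h$, then the $m+1$ words $w_0,\dots,w_m$ have lengths between $1$ and $h$, so $m+1\le\sum_{i=1}^h2^i<2^{h+1}$. Thus $g(m)>\lg(m+1)-1$. For $n\ge2$ the right-hand side at $m=n$ is positive, and Lemma 5 gives $\kappa(n)\le1+5n/(\lg(n+1)-1)$.

**Step 2: the lower bound, from one slow chain.** Let $L\ge1$ and consider the infinite chain from $w_0=0^L$. It runs through all $2^i$ words of length $i$ for $i=L,L+1,\dots$, so length $L+j$ is reached exactly at $m=\sum_{i=L}^{L+j-1}2^i=2^L(2^j-1)$. Hence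
$$|w_m|\le L+\lg(1+m2^{-L})\le L+\frac m{2^L\log2}\le L+\frac m{2^{L-1}},$$
where we used $\log(1+s)\le s$ and $\frac1{\log2}<2$. If $1\le k\le2^{L-1}$, then $|w_m|\le L+m/k$, and Lemma 6 with $C=L$ gives $\kappa(n)\ge k$ for $n\ge k(L+1)$. Now let $n\ge2$, $L=\lceil\lg n\rceil+1$ and $k=\lfloor n/(L+1)\rfloor=\lfloor n/(\lceil\lg n\rceil+2)\rfloor$. If $k=0$ there is nothing to prove. Otherwise $k\le n\le2^{\lceil\lg n\rceil}=2^{L-1}$ and $k(L+1)\le n$, so $\kappa(n)\ge k$.

The two bounds give $\kappa(n)=\Theta(n/\log n)$, so $h(F)=\lim_n\kappa(n)\log2=\infty$ and $ER(F)=\lim_n\kappa(n)\log2/n=0$. $\blacksquare$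

## A unary counter gives $\sqrt n$

**Proof of Theorem 2(a).** To have fewer lines, let the columns grow faster, but still sublinearly. Let $\Sigma=\{0,1\}$ and $\eta=1$, with the relations
$$1^s0^{H-s}\Rightarrow1^{s-1}0^{H-s+1}\quad(1\le s\le H),\qquad 0^H\Rightarrow1^H\eta=1^{H+1}.$$
The paired words are $R_0=(1,1)^*(1,0)(0,0)^*$ and $R_1=(0,1)^+$, which are regular and disjoint, so this is a growth system. For example $00\Rightarrow111\Rightarrow110\Rightarrow100\Rightarrow000\Rightarrow1111$.

**Step 1: the upper bound.** In a chain $w_0\Rightarrow\dots\Rightarrow w_m$ the words $w_0,\dots,w_{m-1}$ have successors, so they are of the form $1^s0^{h-s}$. As long as the length is $h$, the number $s$ drops at each step, so at most $h+1$ of them have length $h$. If $|w_m|=H$, then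
$$m\le\sum_{h=1}^H(h+1)=\frac{H(H+3)}2\le\frac{(H+2)^2}2,$$
so $g(m)\ge\sqrt{2m}-2$, and Lemma 5 gives $\kappa(n)\le1+5n/(\sqrt{2n}-2)=O(\sqrt n)$ for $n\ge3$.

**Step 2: the lower bound.** The infinite chain from $w_0=0^L$, $L\ge1$, grows at step $0$, from $0^L$ to $1^{L+1}$. From $1^{h}$ it takes $h$ steps to reach $0^{h}$, and the step after that is a growth, so consecutive growth steps are at least $L+2$ apart. Among the first $m$ steps there are thus at most $1+m/(L+2)$ growths, and $|w_m|\le L+1+m/L$. Lemma 6 with $k=L$ and $C=L+1$ gives $\kappa(n)\ge L$ for $n\ge L(L+2)=(L+1)^2-1$. So $\kappa(n)\ge\lfloor\sqrt{n+1}\rfloor-1$ for $n\ge3$. With Proposition 3, $h(\mathcal S_n,F_B)=\Theta(\sqrt n)$. $\blacksquare$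

## Turing machines in the columns: below any computable function

**Proof of Theorem 2(b).** To keep $\kappa(n)$ below $\varphi(n)$, the columns must grow almost at full speed: we want the time between two growths to be about $\lambda(m)$, for a function $\lambda$ that tends to infinity slowly compared with $\varphi$. A Turing machine inside the column computes when $\lambda$ may increase.

**Step 1: the machine and the function $\lambda$.** Let $\psi(i)=\min\{N:\varphi(N)\ge81+80i\}$; it is finite because $\varphi$ is unbounded, and computable because $\varphi$ is. Let $M$ be a one-tape Turing machine on a half-infinite tape with cells $0,1,2,\dots$, started on the blank tape with its head at cell $0$. For $i=1,2,3,\dots$ it computes $\psi(i)$, waits at least $\psi(i)$ steps, and then visits a special *bell* state during exactly one configuration. Started this way, it never halts and never moves left from cell $0$. We insert an idle step, with its own non-bell states, after every step. After $t$ steps at most $\lceil t/2\rceil$ of them were moves, so we may assume that after $t$ steps the head is at a position $\le(t+1)/2$. We take the transition function to be total. Let $T_i$ be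 the time of the $i$-th bell; then $T_1<T_2<\cdots$ and $T_i\ge\psi(i)$. Put
$$\lambda(N)=\#\{i:T_i<N\}.$$
It is nondecreasing and unbounded, and $\lambda(N)\le N$.

**Step 2: the growth system.** A letter has five tracks. A *proper* word of length $H$ carries on four tracks the words $1^s0^{H-s}$, $1^r0^{H-r}$, $1^\ell0^{H-\ell}$, $1^e0^{H-e}$ with $0\le s,r,\ell,e\le H$. On the fifth it carries a word $T$ over the tape symbols and the pairs (state, tape symbol), with at most one such pair, the *head symbol*. Improper words have no successor. Let $\eta$ be the letter $(0,0,0,0,\text{blank})$. Read $s$ as the time left in the current simulation of $M$, $e$ as the number of bells heard in it, $\ell$ as the number of bells heard in the previous simulation, and $r$ as the waiting time until the next growth. The successor of a proper word $(s,r,\ell,e,T)$ of length $H$ is given as follows.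

- Length: $H+1$ (append $\eta$) if $r=0$, and $H$ otherwise.
- $r'=r-1$ if $r>0$, and $r'=\ell$ if $r=0$.
- If $s>0$: $s'=s-1$, $\ell'=\ell$; $e'=e+1$ if $T$ has a head in the bell state and $e'=e$ otherwise; $T'$ is $T$ after one step of $M$, and $T'=T$ if there is no head. If $e'$ would exceed $H$ or the head would leave the cells $0,\dots,H-1$, there is no successor.
- If $s=0$ (a *reset*): $s'=H$, $\ell'=e$, $e'=0$, and $T'$ is the initial configuration of $M$ on the $H$ cells.

Primed quantities are written on the first $H$ letters; appending $\eta$ adds zeros on the unary tracks and a blank cell on the tape, so the result is proper with the same parameters. For example, $(s,r,\ell,e)=(0,0,2,1)$ with $H=3$ has a successor of length $4$ with $(s',r',\ell',e')=(3,2,1,0)$.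

This is a growth system by the construction from regular languages. On $w\otimes w'$ a finite automaton can check properness of $w$. It sees $s=0$ or $r=0$ on the first letter. The decrement $s'=s-1$ is the language $(1,1)^*(1,0)(0,0)^*$ on the $s$-track, and likewise for $r$. The increment $e'=e+1$ is $(1,1)^*(0,1)(0,0)^*$ on the $e$-track, which correctly has no solution when $e=H$. Copying a track, or setting it to all ones or all zeros, is a letterwise condition. Presence of a bell is the presence of a letter. One step of $M$ changes $T$ only next to the head, so it is checked with a window of bounded width, including that the head stays inside. So the relation for $r>0$ and the relation for $r=0$ are two disjoint regular languages $R_0$ and $R_1$. Successors are unique and proper.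

**Step 3: the structure of chains.** Let $w_0\Rightarrow\cdots\Rightarrow w_m$ be a chain with $m\ge1$. All its words are proper: $w_0,\dots,w_{m-1}$ because they have successors, and $w_m$ because it is a successor. Write $H_i=|w_i|$ and $s_i,r_i,\ell_i$ for the parameters of $w_i$. Let $i_1<i_2<\cdots$ be the reset indices, the indices with $s_i=0$. Since $s$ drops by one per step until it vanishes, and is then set to the current length,
$$i_1=s_0\le H_0,\qquad i_{j+1}=i_j+1+H_{i_j};$$
we use these formulas also to define the first reset index that lies beyond $m$. At index $i_j+1+t$, for $0\le t\le H_{i_j}$ and within the chain, the fifth track is the configuration of $M$ after $t$ steps. Indeed the head has stayed on the available cells, and an appended cell is blank, as is the tape of $M$ there. Moreover $e=\lambda(t)$ at this index: at $t=0$ both are $0$, and from $t$ to $t+1$ both increase by $1$ exactly when the configuration after $t$ steps is in the bell state. At $i_{j+1}$ we have $t=H_{i_j}$, so the reset there sets $\ell$ to $\lambda(H_{i_j})$, and $\ell$ keeps this value up to the next reset: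
$$\ell_i=\lambda(H_{i_j})\quad\text{for } i_{j+1}<i\le i_{j+2},\ j\ge1.\tag{2}$$

**Step 4: every chain grows fast.** We claim
$$g(m)\ge\frac m{16(\lambda(m)+1)}\qquad\text{for all }m\ge1.\tag{3}$$
For $m\le16$ the right-hand side is at most $1$. Let $m>16$, take a chain with $m$ steps, and put $H=H_m$. If $H>m/16$, then $H$ is at least the right-hand side of (3), as wanted. Otherwise all $H_i\le H\le m/16$, so $i_1\le H$ and $i_2\le2H+1<m$. Every $i$ with $i_2<i\le m$ lies in a range covered by (2), so $\ell_i\le\lambda(H)$ for these $i$. Since $r$ drops by one per step until it vanishes and $r_{i_2+1}\le H$, the first index $i_0\ge i_2+1$ with $r_{i_0}=0$ satisfies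
$$i_0\le i_2+1+H\le3H+2\le\frac{3m}{16}+2\le\frac m2 .$$
After an index $i\ge i_0$ with $r_i=0$ we have $r_{i+1}=\ell_i$, so the next such index is $i+1+\ell_i\le i+1+\lambda(H)$. Hence the number of indices $i$ in $[i_0,m)$ with $r_i=0$ is at least $(m-i_0)/(\lambda(H)+1)$. At each of them the length grows by $1$. As $H\le m$ and $\lambda$ is nondecreasing,
$$H\ge\frac{m-i_0}{\lambda(H)+1}\ge\frac m{2(\lambda(m)+1)},$$
which proves (3).

**Step 5: the bound by $\varphi$.** By Lemma 5 and (3), for $n\ge1$,
$$\kappa(n)\le1+5n\cdot\frac{16(\lambda(n)+1)}n=81+80\lambda(n).$$
For all large $n$ we have $\lambda(n)\ge1$. If $\lambda(n)=i\ge1$, then $n>T_i\ge\psi(i)$, so $\varphi(n)\ge\varphi(\psi(i))\ge81+80i\ge\kappa(n)$. Hence $h(\mathcal S_n,F_B)=\kappa(n)\log2\le\varphi(n)$ for all large $n$.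

**Step 6: the entropy is infinite.** It remains to find an infinite chain with $|w_m|=o(m)$. Start from $w_0=\eta^3$, so $s=r=\ell=e=0$ and there is no head. The first step is a reset at length $3$, and lengths never decrease, so every reset occurs at a length $H_{i_j}\ge3$. A successor never fails to exist. A reset always has a successor. Between the resets $i_j$ and $i_{j+1}$, a step of $M$ from time $t<H_{i_j}$ to $t+1$ leads to a head position
$$\le\frac{t+2}2\le\frac{H_{i_j}+1}2\le H_{i_j}-1,$$
where the last inequality uses $H_{i_j}\ge3$; and $M$ never moves left from cell $0$. Also $e=\lambda(t)\le t<H_{i_j}$ before any increment, so $e'$ does not exceed the length. So the chain is infinite. It grows infinitely often, because $r$, always reset to a finite value, vanishes infinitely often. So $H_i\to\infty$, and there are infinitely many resets. By (2) and since $\lambda$ is unbounded, $\ell_i\to\infty$. The gaps $1+\ell_i$ between consecutive growths tend to infinity, that is, $|w_m|=o(m)$. As in the proof of Corollary 7, for each $k$ there is $C$ with $|w_m|\le C+m/k$ for all $m$, and Lemma 6 gives $\kappa(n)\ge k$ for large $n$. So $h(F_B)=\lim_n\kappa(n)\log2=\infty$. $\blacksquare$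

## A diagonal lower bound over all automata

**Proof of Theorem 2(c).** Up to renaming the alphabet there are countably many bi-dimensional CA, since each is given by a finite alphabet and a finite rule; and renaming does not change $h(\mathcal S_n,F)$. List those with infinite entropy as $F_1,F_2,\dots$. As $\mathcal S_{n+1}$ refines $\mathcal S_n$, the sequence $h(\mathcal S_n,F_j)$ is nondecreasing in $n$, and its limit is $h(F_j)=\infty$. So we can choose $n_1<n_2<\cdots$ with
$$h(\mathcal S_n,F_j)\ge i\qquad\text{for all }j\le i\text{ and all }n\ge n_i,$$
because for each $i$ this asks only finitely many sequences to be large. Put $\varphi_0(n)=0$ for $n<n_1$ and $\varphi_0(n)=i-1$ for $n_i\le n<n_{i+1}$. This function is nondecreasing and unbounded. Given $j$ and $n\ge n_j$, let $i\ge j$ be such that $n_i\le n<n_{i+1}$. Then $h(\mathcal S_n,F_j)\ge i>i-1=\varphi_0(n)$. So every CA with infinite entropy satisfies $h(\mathcal S_n,F)>\varphi_0(n)$ for all large $n$, and no CA can satisfy the conclusion of (b) for $\varphi=\varphi_0$ rounded down, since $\varphi_0$ is already integer-valued. $\blacksquare$
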